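\title{Dense subspaces, compact covers, and density}

\begin{abstract}
For a regular Hausdorff space $X$ let $\delta(X)$ be the supremum of the densities of the dense subspaces of $X$, and let $\delta_k(X)$ be the invariant obtained when points are replaced by compact sets: the supremum, over dense $Y\subseteq X$, of the least number of compact sets whose union is a dense subset of $Y$. We prove in ZFC that $\delta_k(X)=\delta(X)$ for every infinite $X$. The main step shows that a space of density greater than $\kappa$ has a dense subspace in which no dense subset is covered by $\kappa$ compact sets. The proof reduces to spaces whose compact subsets are scattered, splits such a space by a two-coloring, and builds, along chains of elementary submodels, a somewhere dense set that is discrete in the $G_\kappa$-topology.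
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are regular and Hausdorff. The \emph{density} $d(X)$ of a space $X$ is the least cardinality of a dense subset of $X$. A dense subset of a dense subspace $Y$ is dense in $X$, so $d(X)\le d(Y)$, and the invariant
\[
\delta(X)=\sup\{d(Y): Y \text{ is a dense subset of } X\}
\]
records how large the density becomes when one is free to pass to a dense subspace.

Compact sets behave in many ways like points, and both invariants have versions in which compact sets are counted instead of points. The \emph{compact covering number} $\operatorname{cov}_k(X)$ is the least cardinal $\tau$ such that $X$ is covered by $\tau$ many compact sets. Put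
\[
d_k(X)=\min\{\operatorname{cov}_k(Y): Y\text{ is a dense subset of }X\},
\]
\[
\delta_k(X)=\sup\{d_k(Y): Y\text{ is a dense subset of }X\}.
\]
Points are compact, so $d_k(Y)\le d(Y)$ for every $Y$, and $\delta_k(X)\le\delta(X)$.

The inequality $d_k\le d$ is often strict: every $\sigma$-compact non-separable space is an example. Take the one-point compactification $X$ of an uncountable discrete set $I$. Here $d_k(X)=1$ and $d(X)=|I|$. But the large compact set disappears when we pass to the dense subspace $I$, whose compact subsets are finite: $d_k(I)=|I|$, and therefore $\delta_k(X)=\delta(X)=|I|$. At the other extreme, if all compact subsets of $Y$ are separable, as in metrizable spaces, then $d(Y)\le d_k(Y)\cdot\omega$ and nothing has to be removed. These two cases suggest that the supremum over dense subspaces erases the difference between points and compact sets, because one should be able to choose a dense subspace all of whose compact subsets are small. In a space without isolated points it is not evident how to choose it. Finite spaces are trivial exceptions: the two-point discrete space has $\delta_k=1<2=\delta$. This leads to the following question from the paper of Dow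 and Juh\'asz \cite{DJ}.

\begin{quote}
\emph{Is there an infinite regular Hausdorff space $X$ with $\delta_k(X)<\delta(X)$?}
\end{quote}

The answer is no, and the proof uses no hypothesis beyond ZFC.

\begin{theorem}\label{thm:main}
If $X$ is an infinite regular Hausdorff space, then $\delta_k(X)=\delta(X)$.
\end{theorem}

The work lies in the following statement about a single cardinal.

\begin{theorem}\label{thm:kappa}
Let $\kappa$ be an infinite cardinal and let $X$ be a regular Hausdorff space such that every dense $D\subseteq X$ satisfies $d_k(D)\le\kappa$. Then $d(X)\le\kappa$.
\end{theorem}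

Section~\ref{sec:consequences} derives Theorem~\ref{thm:main} and its companions from Theorem~\ref{thm:kappa}. Section~\ref{sec:example} carries out the construction behind Theorem~\ref{thm:kappa} by hand in one concrete space and isolates its ingredients; Sections~\ref{sec:left}--\ref{sec:construction} provide these ingredients in general.

Throughout, a set is \emph{$\kappa$-compact} if it is a union of at most $\kappa$ compact sets. Thus $d_k(D)\le\kappa$ means that $D$ contains a $\kappa$-compact set that is dense in $D$.

\section{Consequences of Theorem~\ref{thm:kappa}}\label{sec:consequences}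

\begin{theorem}\label{thm:levels}
Let $X$ be a regular Hausdorff space and $\kappa$ an infinite cardinal. The following are equivalent:
\begin{enumerate}
\item[(i)] every dense $Y\subseteq X$ has $d_k(Y)\le\kappa$;
\item[(ii)] every dense $Y\subseteq X$ has $d(Y)\le\kappa$.
\end{enumerate}
Moreover, if $Y$ is any regular Hausdorff space with $d(Y)>\kappa$, then $Y$ has a dense subset $Y'$ with $d_k(Y')>\kappa$: no dense subset of $Y'$ is covered by $\kappa$ compact sets.
\end{theorem}

\begin{proof}
Since $d_k\le d$, (ii) implies (i). Assume (i) and let $Y\subseteq X$ be dense. Every dense subset $D$ of $Y$ is dense in $X$, so $d_k(D)\le\kappa$, and Theorem~\ref{thm:kappa} applied to $Y$ gives $d(Y)\le\kappa$. The last statement is the contrapositive of Theorem~\ref{thm:kappa}.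
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\kappa=\delta_k(X)$. We first show that $\kappa$ is infinite. Suppose not, and let $Y\subseteq X$ be dense. Then $Y$ has a dense subset $K$ that is a finite union of compact sets. The set $K$ is compact, hence closed in $X$, and it is dense in $X$; so $K=X$ and $Y=X$. Thus no set $X\setminus\{x\}$ is dense, which means that $X$ is discrete. As $X=K$ is also compact, it is finite, contrary to the assumption.

Condition (i) of Theorem~\ref{thm:levels} holds for $\kappa$, so (ii) holds, that is, $\delta(X)\le\kappa=\delta_k(X)$. The reverse inequality always holds.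
\end{proof}

When $\delta(X)$ is the successor of an infinite cardinal, both suprema are attained. Indeed, if $\delta(X)=\kappa^+$ with $\kappa\ge\omega$, then some dense $Y\subseteq X$ has $d(Y)=\kappa^+$, and Theorem~\ref{thm:levels} gives a dense $Y'\subseteq Y$ with $\kappa<d_k(Y')\le d(Y')\le\delta(X)$, so that $d_k(Y')=\kappa^+=\delta(X)$.

\begin{theorem}\label{thm:classification}
For a nonempty regular Hausdorff space $X$, the inequality $\delta_k(X)<\delta(X)$ holds if and only if $2\le|X|<\omega$.
\end{theorem}

\begin{proof}
A finite $X$ is discrete and compact, and its only dense subset is $X$; so $\delta_k(X)=1$ and $\delta(X)=|X|$. For infinite $X$ use Theorem~\ref{thm:main}.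
\end{proof}

Recall that the \emph{$\pi$-weight} $\pi(X)$ is the least cardinality of a family $\mathcal P$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal P$. It is a known fact that $\delta(X)=\pi(X)$ for compact Hausdorff $X$. Together with Theorem~\ref{thm:main} this gives the following.

\begin{corollary}\label{cor:compact}
For every infinite compact Hausdorff space $X$, $\delta_k(X)=\delta(X)=\pi(X)$.
\end{corollary}

\section{The construction in a $\sigma$-product}\label{sec:example}

Let $\Sigma$ be the set of finite subsets of $\omega_1$, viewed through characteristic functions as a subspace of $2^{\omega_1}$. The basic open sets are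
\[
[a,b]=\{s\in\Sigma: a\subseteq s,\ s\cap b=\emptyset\},
\]
where $a,b\in\Sigma$ are disjoint. The sets $\Sigma_n=\{s:|s|\le n\}$ are closed in $2^{\omega_1}$, so $\Sigma$ is $\sigma$-compact and $d_k(\Sigma)\le\omega$. No set $[a,b]$ is separable: if $Q\subseteq[a,b]$ is countable and $\gamma\notin b\cup\bigcup Q$, then $Q$ misses $[a\cup\{\gamma\},b]$. As $|\Sigma|=\omega_1$, we have $d(\Sigma)=\delta(\Sigma)=\omega_1$. Theorem~\ref{thm:levels} predicts a dense $D\subseteq\Sigma$ with $d_k(D)=\omega_1$, and there are no isolated points to retreat to. We find $D$ explicitly.

Split $\omega_1$ into the blocks $I_\alpha=\{\omega\alpha+k:k<\omega\}$, $\alpha<\omega_1$. A block is \emph{even} or \emph{odd for $s$} according to the parity of $|s\cap I_\alpha|$.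

\emph{A dense $\sigma$-compact set with no $G_\delta$-interior.} Let $E$ be the set of $s\in\Sigma$ for which every block is even. It is dense: given $[a,b]$, add to $a$ one point outside $a\cup b$ in each block that is odd for $a$. It is $\sigma$-compact: $E=\bigcup_m K_m$, where $K_m$ consists of the $s\in\Sigma_m$ such that $s\subseteq\{\omega\alpha+k:\alpha<\omega_1,\ k<m\}$ and $|s\cap\{\omega\alpha+k:k<m\}|$ is even for every $\alpha$, and these are closed conditions on $2^{\omega_1}$. Finally, $E$ contains no nonempty $G_\delta$-set: a $G_\delta$-set containing $s$ contains $\bigcap_n[a_n,b_n]\ni s$ for suitable basic sets, hence contains $s\cup\{\gamma\}$ for every $\gamma\notin s\cup\bigcup_nb_n$, and $s$ and $s\cup\{\gamma\}$ are not both in $E$.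

\emph{Hulls.} For $\alpha<\omega_1$ let $E_\alpha=\{s\in\Sigma:s\cap\omega\alpha\in E\}$, the set of points that cannot be told from a point of $E$ by looking at the first $\alpha$ blocks. Each $E_\alpha$ contains $E$ and is a union of $G_\delta$-sets, and $E_\beta\subseteq E_\alpha$ for $\alpha\le\beta$.

\emph{The set $D$.} Let $D_\alpha=\{s\in E_\alpha\setminus E_{\alpha+1}: s\subseteq\omega(\alpha+1)\}$ and $D=\bigcup_{\alpha<\omega_1}D_\alpha$. So $s\in D$ if and only if $s$ has exactly one odd block and has no point above it. The set $D$ is dense: given $[a,b]$, take $e\in E\cap[a,b]$ and add to $e$ one point of a block that lies above $e\cup b$. Each $z\in D_\alpha$ is separated from the rest of $D$ by the $G_\delta$-set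
\[
H_z=\{s\in\Sigma: s\cap\omega(\alpha+1)=z\}.
\]
The points of $D_\beta$ with $\beta\le\alpha$ are subsets of $\omega(\alpha+1)$, so among them only $z$ lies in $H_z$. The points of $D_\beta$ with $\beta>\alpha$ lie in $E_\beta\subseteq E_{\alpha+1}$, and $H_z\cap E_{\alpha+1}=\emptyset$ because $z\notin E$. Hence $H_z\cap D=\{z\}$.

\emph{Compact subsets of $D$ are countable.} Let $K\subseteq D$ be compact and uncountable. By the $\Delta$-system lemma there are $r\in\Sigma$ and distinct $s_\xi\in K\setminus\{r\}$ $(\xi<\omega_1)$ with $r\subseteq s_\xi$ and with the sets $s_\xi\setminus r$ pairwise disjoint. A basic neighborhood $[a,b]$ of $r$ contains $s_\xi$ unless $s_\xi\setminus r$ meets $b$, so it contains all but finitely many $s_\xi$. Therefore $r\in K\subseteq D$, and the $G_\delta$-set $H_r$ contains all but countably many $s_\xi$, contradicting $H_r\cap D=\{r\}$. So every $\sigma$-compact subset of $D$ is countable and is not dense in $D$. This gives $d_k(D)=\omega_1$ and $\delta_k(\Sigma)=\omega_1=\delta(\Sigma)$.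

\medskip
The proof of Theorem~\ref{thm:kappa} repeats these steps, with $\kappa$ in place of $\omega$, in a hypothetical counterexample.
\begin{enumerate}
\item The $\Delta$-system argument is replaced by a property of scattered compact spaces: a large one contains a long convergent sequence. Passing to a left-separated dense subspace makes all compact sets scattered (Section~\ref{sec:left}), and then a set that is discrete in the $G_\kappa$-topology has only small compact subsets and cannot be somewhere dense (Section~\ref{sec:reduction}).
\item Parity is replaced by a two-coloring of the space, and $E$ is a $\kappa$-compact set inside one color class (Sections~\ref{sec:coloring} and~\ref{sec:localsize}).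
\item The initial segments $\omega\alpha$ are replaced by elementary submodels $N$, and $E_\alpha$ by a hull $E[N]$ (Section~\ref{sec:hulls}).
\item The layers $D_\alpha$ are chosen along a chain of models (Section~\ref{sec:construction}).
\end{enumerate}
One difficulty is invisible in $\Sigma$. If the space has more than $\kappa^+$ points, models of size greater than $\kappa$ are needed to exhaust it, and the hull $E[N]$ is then only a union of intersections of $|N|$ many open sets. Near some points of $E$ such a hull may contain nothing outside $E$. The function $\psi$ of Section~\ref{sec:coloring}, the local size of Section~\ref{sec:localsize}, and the notion of a full model serve to deal with these points before they become inaccessible.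

\section{Left-separated spaces and scattered compacta}\label{sec:left}

A space is \emph{left-separated} if it has a well-ordering all of whose initial segments are closed. Subspaces of left-separated spaces are left-separated by the induced order.

\begin{lemma}\label{lem:denseleft}
Every space $Y$ has a dense left-separated subspace.
\end{lemma}

\begin{proof}
Enumerate $Y=\{y_\xi:\xi<\alpha\}$ without repetitions and let $Z$ be the set of all $y_\xi$ with $y_\xi\notin\overline{\{y_\eta:\eta<\xi\}}$. If $y_\zeta\in Z$ and $\zeta\ge\xi$, then $y_\zeta\notin\overline{\{y_\eta:\eta<\xi\}}$, so the initial segments of $Z$ are closed in $Z$. By induction on $\xi$, every $y_\xi$ lies in $\overline Z$: either $y_\xi\in Z$, or $y_\xi\in\overline{\{y_\eta:\eta<\xi\}}\subseteq\overline Z$.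
\end{proof}

A space is \emph{crowded} if it has no isolated point, and \emph{scattered} if it has no nonempty crowded subspace. The closure of a crowded subspace is crowded, since a point isolated in $\overline Y$ belongs to $Y$. A space $C$ is \emph{countably tight} if whenever $p\in\overline B$ there is a countable $S\subseteq B$ with $p\in\overline S$. The next lemma is due to Gerlits and Juh\'asz; we include a proof.

\begin{lemma}\label{lem:GJ}
A left-separated compact space is scattered and countably tight.
\end{lemma}

\begin{proof}
For a left-separated space enumerated in its order as $C=\{x_\xi:\xi<\alpha\}$, write $C_\beta=\{x_\xi:\xi<\beta\}$ for $\beta\le\alpha$ and $o(x_\xi)=\xi$. The sets $C_\beta$ are closed.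

\emph{Scatteredness.} If a left-separated compact space is not scattered, the closure of a nonempty crowded subspace is a nonempty crowded compact space, left-separated in an order type that is no larger. Among all nonempty crowded compact left-separated spaces take one, $C=\{x_\xi:\xi<\alpha\}$, with $\alpha$ minimal. For $\beta<\alpha$ the compact space $C_\beta$ is then scattered. We find a contradiction in each of three cases.

If $\alpha=\beta+1$, then $x_\beta$ is isolated, because $C_\beta$ is closed.

If $\operatorname{cf}\alpha=\omega$, then $C$ is a countable union of closed sets $C_\beta$ with $\beta<\alpha$, and by the Baire category theorem one of them has nonempty interior. This interior is scattered, so it has an isolated point, which is isolated in $C$.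

Let $\operatorname{cf}\alpha>\omega$. Now every countable subset of $C$ lies in some $C_\beta$ with $\beta<\alpha$, so it suffices to find a nonempty separable closed crowded subset of $C$. Every nonempty open subset of $C$ has at least two points, so by regularity there are nonempty open sets $U_s$ $(s\in2^{<\omega})$ such that $\overline{U_{s0}}$ and $\overline{U_{s1}}$ are disjoint subsets of $U_s$. Let $K=\bigcap_n\bigcup_{|s|=n}\overline{U_s}$. Each $x\in K$ determines a unique $f(x)\in2^\omega$ with $x\in\overline{U_{f(x)\restriction n}}$ for all $n$. The map $f:K\to2^\omega$ is continuous, because the sets $K\cap\overline{U_s}$ with $|s|=n$ form a finite closed partition of $K$, and it is onto by compactness. If $\mathcal F$ is a chain of closed subsets of $K$, each mapped onto $2^\omega$, then $\bigcap\mathcal F$ meets every fiber of $f$ by compactness; so Zorn's lemma gives a minimal closed $F\subseteq K$ with $f(F)=2^\omega$. Choose a countable $S\subseteq F$ with $f(S)$ dense in $2^\omega$. Then $f(\overline S)$ is closed and dense, and minimality gives $F=\overline S$. If $p$ were isolated in $F$, then $F\setminus\{p\}$ would be closed and its image would be a closed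 set containing the dense set $2^\omega\setminus\{f(p)\}$, against minimality. So $F$ is separable, closed, and crowded.

\emph{Tightness.} Let $C=\{x_\xi:\xi<\alpha\}$ be compact and left-separated. A sequence $(y_\xi)_{\xi<\omega_1}$ in $C$ is \emph{free} if
\[
\overline{\{y_\xi:\xi<\eta\}}\cap\overline{\{y_\xi:\xi\ge\eta\}}=\emptyset\qquad\text{for all }\eta<\omega_1 .
\]
Free sequences are injective, and their subsequences of length $\omega_1$ are free. We show that a failure of countable tightness produces a free sequence, and that $C$ has none.

Suppose that $p\in\overline B$ but $p\notin A$, where $A$ is the union of the closures of all countable subsets of $B$. The closure of every countable subset of $A$ is contained in $A$, and $p\in\overline A$ since $B\subseteq A$. By recursion on $\eta<\omega_1$ choose an open $V_\eta\ni p$ with $\overline{V_\eta}\cap\overline{\{y_\xi:\xi<\eta\}}=\emptyset$, which is possible since the second set lies in $A$, and then a point $y_\eta\in A\cap\bigcap_{\zeta\le\eta}\overline{V_\zeta}$. To find $y_\eta$, list $\{\zeta:\zeta\le\eta\}$ as $\zeta_0,\zeta_1,\dots$, pick $a_n\in A\cap\bigcap_{i\le n}V_{\zeta_i}$, and let $y_\eta$ be a cluster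 point of $(a_n)$; it lies in $\overline{\{a_n:n<\omega\}}\subseteq A$ and in every $\overline{V_{\zeta_i}}$. The sequence $(y_\xi)$ is free, because $y_\xi\in\overline{V_\eta}$ for $\xi\ge\eta$.

Now suppose that $C$ contains a free sequence. Let $\beta\le\alpha$ be least such that $C_\beta$ contains one, say $(y_\xi)_{\xi<\omega_1}$. Then $\beta$ is a limit ordinal: if $\beta=\gamma+1$, deleting at most one term leaves a free sequence in $C_\gamma$. For each limit $\eta<\omega_1$ compactness gives a point
\[
q_\eta\in\bigcap_{\zeta<\eta}\overline{\{y_\xi:\zeta\le\xi<\eta\}} .
\]
The closed set $C_\sigma$ with $\sigma=\sup_{\xi<\eta}(o(y_\xi)+1)$ contains all $y_\xi$ with $\xi<\eta$, hence contains $q_\eta$. So $o(q_\eta)\le o(y_{g(\eta)})$ for some $g(\eta)<\eta$. By Fodor's lemma, a function $g$ on the limit ordinals below $\omega_1$ with $g(\eta)<\eta$ is constant on an uncountable set. Let $\{\eta_i:i<\omega_1\}$ be the increasing enumeration of such a set and $\xi_0$ the constant value. The sequence $(q_{\eta_{i+1}})_{i<\omega_1}$ is free: fix $j<\omega_1$; for $i<j$ we have $\eta_{i+1}\le\eta_j$ and $q_{\eta_{i+1}}\in\overline{\{y_\xi:\xi<\eta_j\}}$, and for $i\ge j$ we have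 $\eta_j<\eta_{i+1}$ and $q_{\eta_{i+1}}\in\overline{\{y_\xi:\xi\ge\eta_j\}}$. This sequence lies in $C_{o(y_{\xi_0})+1}$, and $o(y_{\xi_0})+1<\beta$ as $\beta$ is a limit. This contradicts the minimality of $\beta$.
\end{proof}

Let $\lambda$ be an infinite cardinal. A \emph{$\lambda$-sequence converging to $x$} in a space $X$ is an injective family $(a_\xi)_{\xi<\lambda}$ in $X\setminus\{x\}$ such that every neighborhood of $x$ contains all but fewer than $\lambda$ of its terms. Countable tightness does not exclude long convergent sequences: in $\Sigma_1$ the singletons form an $\omega_1$-sequence converging to $\emptyset$, and so does every infinite set of singletons in the ordinary sense.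

\begin{lemma}\label{lem:seq}
Let $A$ be a compact scattered space and $\lambda$ an infinite cardinal with $|A|\ge\lambda$. Then some $\lambda$-sequence in $A$ converges to a point of $A$.
\end{lemma}

\begin{proof}
Call a point of $A$ \emph{heavy} if all its neighborhoods have size at least $\lambda$. A compact subset of $A$ without heavy points is covered by finitely many sets of size less than $\lambda$, so it has size less than $\lambda$. In particular heavy points exist. As $A$ is scattered, some heavy point $t$ is isolated in the set of heavy points; let $W$ be a closed neighborhood of $t$ containing no other heavy point. Since $|W|\ge\lambda$, there are distinct $a_\xi\in W\setminus\{t\}$ $(\xi<\lambda)$. If $V\ni t$ is open, then $W\setminus V$ is compact and has no heavy point, so $|W\setminus V|<\lambda$.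
\end{proof}

Scatteredness cannot be dropped: in $[0,1]$ no $\omega_1$-sequence converges, since each point $t$ is the intersection of countably many neighborhoods, and this intersection would contain all but countably many terms.

\section{Reduction, and the $G_\nu$-topologies}\label{sec:reduction}

From now on $\kappa$ is a fixed infinite cardinal, and we assume that Theorem~\ref{thm:kappa} fails for $\kappa$. We first make the counterexample as uniform as possible.

\begin{proposition}\label{prop:reduction}
If Theorem~\ref{thm:kappa} fails for $\kappa$, there is a nonempty space $X$ with the following properties.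
\begin{enumerate}
\item[(R1)] $X$ is regular Hausdorff and left-separated; so its compact subsets are scattered and countably tight.
\item[(R2)] $X=\bigcup_{\alpha<\kappa}C_\alpha$ with each $C_\alpha$ compact.
\item[(R3)] If $V\subseteq X$ is open and $D\subseteq V$ is dense in $V$, there is a $\kappa$-compact $E\subseteq D$ that is dense in $V$.
\item[(R4)] $d(V)>\kappa$ for every nonempty open $V\subseteq X$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $X^0$ be a space with $d(X^0)>\kappa$ all of whose dense subsets $D$ have $d_k(D)\le\kappa$. Let $Z$ be a dense left-separated subspace of $X^0$ (Lemma~\ref{lem:denseleft}). Then $d(Z)\ge d(X^0)>\kappa$, and every dense subset of $Z$, being dense in $X^0$, contains a $\kappa$-compact set dense in $Z$. In this proof, open sets and closures refer to $Z$.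

\emph{Step 1: (R3) holds for $Z$.} Let $V$ be open and $D\subseteq V$ dense in $V$. The set $D\cup(Z\setminus\overline V)$ is dense in $Z$, so it contains a $\kappa$-compact $E_0$ dense in $Z$. Put $E=E_0\cap\overline V$. Then $E$ is $\kappa$-compact, $E\subseteq D$, and every nonempty open subset of $V$ meets $E_0$, hence $E$.

\emph{Step 2: a disjoint family of nonempty open subsets of $Z$ has size at most $\kappa$.} Every such family extends to a maximal one, $\mathcal V$. The union $\bigcup\mathcal V$ is dense, so it contains a dense $\kappa$-compact set $E$. A compact subset of $\bigcup\mathcal V$ meets only finitely many members of $\mathcal V$, while $E$ meets all of them. So $|\mathcal V|\le\kappa\cdot\omega=\kappa$.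

\emph{Step 3: removing the part of small density.} Let $\mathcal S$ be the family of nonempty open $V$ with $d(V)\le\kappa$; it contains all nonempty open subsets of its members. Let $L=\bigcup\mathcal S$ and let $\mathcal V\subseteq\mathcal S$ be a maximal disjoint subfamily. If a nonempty open $O\subseteq L$ missed $\bigcup\mathcal V$, then $O\cap V$ could be added to $\mathcal V$ for any $V\in\mathcal S$ meeting $O$. So $\bigcup\mathcal V$ is dense in $L$, and $d(L)\le\kappa\cdot\kappa=\kappa$ by Step 2. Since $d(Z)>\kappa$, the open set $Z_0=Z\setminus\overline L$ is nonempty.

\emph{Step 4.} By Step 1 let $X$ be a $\kappa$-compact dense subset of $Z_0$. Then (R2) holds, and (R1) holds by Lemma~\ref{lem:GJ}. An open subset $V$ of $X$ has the form $V'\cap X$ with $V'\subseteq Z_0$ open in $Z$, and $V$ is dense in $V'$. If $D$ is dense in $V$, it is dense in $V'$, and Step 1 applied to $V'$ gives (R3). If $V\ne\emptyset$ and $d(V)\le\kappa$, then $d(V')\le\kappa$ and $V'\subseteq L$, which is impossible as $\emptyset\neq V'\subseteq Z_0$. This is (R4).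
\end{proof}

\begin{remark}
For $\kappa=\omega$ the space $\Sigma$ satisfies (R2) and (R4), and also (R1): well-order it so that smaller sets come first; an initial segment lies between $\Sigma_{n-1}$ and $\Sigma_n$ for some $n$, and it is closed because each $s$ with $|s|=n$ is isolated in $\Sigma_n$. So left-separation alone does not make compact sets small. The set $D$ of Section~\ref{sec:example} shows that (R3) fails in $\Sigma$.
\end{remark}

For the rest of the paper $X$ is a space as in Proposition~\ref{prop:reduction}, with topology $\tau$. The words \emph{open} and \emph{dense} and the closure bar refer to $\tau$.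

Let $\nu\ge\kappa$ be a cardinal. A \emph{$G_\nu$-set} is an intersection of at most $\nu$ open sets, and a set is \emph{$G_\nu$-open} if it is a union of $G_\nu$-sets. The $G_\nu$-open sets form a topology finer than $\tau$, and $G_\nu$-open sets are $G_{\nu'}$-open for $\nu\le\nu'$. Two facts are used constantly.
\begin{enumerate}
\item[(G1)] An intersection of at most $\nu$ many $G_\nu$-open sets is $G_\nu$-open: a point of the intersection lies in a $G_\nu$-set inside each of them, and the intersection of these is an intersection of at most $\nu\cdot\nu=\nu$ open sets.
\item[(G2)] If $\lambda>\nu$ is regular and a $\lambda$-sequence converges to $x$, then every $G_\nu$-open $W\ni x$ contains all but fewer than $\lambda$ of its terms, because a union of $\nu$ sets of size less than $\lambda$ has size less than $\lambda$.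
\end{enumerate}
A set $D\subseteq X$ is \emph{$G_\kappa$-discrete} if each $z\in D$ has a $G_\kappa$-open set $H_z$ with $H_z\cap D=\{z\}$.

\begin{lemma}\label{lem:discrete}
If $D\subseteq X$ is $G_\kappa$-discrete, there is no nonempty open $V$ such that $D\cap V$ is dense in $V$.
\end{lemma}

\begin{proof}
Every compact $A\subseteq D$ has size at most $\kappa$. Otherwise, as $A$ is scattered, Lemma~\ref{lem:seq} gives a $\kappa^+$-sequence in $A$ converging to some $t\in A$, and by (G2) the set $H_t$ contains a term of it, contradicting $H_t\cap D=\{t\}$. If $D\cap V$ were dense in $V\neq\emptyset$, then (R3) would give a $\kappa$-compact $E\subseteq D\cap V$ dense in $V$. Then $|E|\le\kappa$, contradicting (R4).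
\end{proof}

Our goal is to construct a $G_\kappa$-discrete set that is dense in a nonempty open set. By Lemma~\ref{lem:discrete} this proves Theorem~\ref{thm:kappa}.

\section{A coloring with no monochromatic admissible set}\label{sec:coloring}

In $\Sigma$ the set $E$ contained no nonempty $G_\delta$-set, because every such set contains points of both parities. In $X$ we want the same for $G_\nu$-open sets, with $\nu$ as large as possible. One cannot ask this for all $\nu$, since $\{x\}$ is a $G_\nu$-set for $\nu\ge|X|$. What keeps a $G_\nu$-open neighborhood of $x$ large is, by (G2), a longer sequence converging to $x$. This dictates the definition.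

\begin{definition}\label{def:admissible}
For $x\in X$ let $R(x)$ be the set of regular cardinals $\lambda>\kappa$ such that some $\lambda$-sequence in $X$ converges to $x$. Put $\psi(x)=\sup R(x)$ if $R(x)\ne\emptyset$, and $\psi(x)=\kappa$ otherwise. A set $W$ is \emph{admissible for $x$} if $x\in W$ and $W$ is $G_\nu$-open for some $\nu$ with $\kappa\le\nu<\psi(x)$.
\end{definition}

If $\psi(x)=\kappa$, no set is admissible for $x$. The intersection of two sets admissible for $x$ is admissible for $x$. Consequently:
\begin{enumerate}
\item[(A)] If every set admissible for $x$ meets $Q_0\cup Q_1$, then for some $j\in\{0,1\}$ every set admissible for $x$ meets $Q_j$. Otherwise intersect an admissible set missing $Q_0$ with one missing $Q_1$.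
\end{enumerate}
In $\Sigma$, with $\kappa=\omega$, the sets $s\cup\{\gamma\}$ $(\gamma\notin s)$ converge to $s$, so $\psi$ is constantly $\omega_1$, the admissible sets are the unions of $G_\delta$-sets, and the parity of $|s|$ is a coloring as in the next proposition.

\begin{proposition}\label{prop:coloring}
There is $c:X\to\{0,1\}$ such that for every $x\in X$, no set admissible for $x$ is monochromatic.
\end{proposition}

The natural approach is to give a point $z$ a set of ``children'' that enters every set admissible for $z$, to color the children opposite to $z$, and to iterate. To keep the generations apart, each child $d$ needs a private region $P_d$ in which its own descendants will live.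

\begin{lemma}\label{lem:children}
Let $O$ be admissible for $z$. There are a set $D_z\subseteq O\setminus\{z\}$ and pairwise disjoint sets $P_d$ $(d\in D_z)$ such that $d\in P_d\subseteq O\setminus\{z\}$, each $P_d$ is $G_{\nu_d}$-open for some $\nu_d$ with $\kappa\le\nu_d<\psi(z)$, and every set admissible for $z$ meets $D_z$.
\end{lemma}

\begin{proof}
Let $O$ be $G_{\nu_0}$-open with $\kappa\le\nu_0<\psi(z)$. For each $\lambda\in R(z)$ fix a $\lambda$-sequence $\sigma_\lambda$ converging to $z$. For an ordinal $\xi<\psi(z)$ put $\nu(\xi)=\max(\nu_0,|\xi|)<\psi(z)$, and let $\lambda(\xi)$ be the least element of $R(z)$ above $\nu(\xi)$; it exists since $\psi(z)=\sup R(z)$.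

By recursion on $\xi<\psi(z)$ choose points $d_\xi$ and disjoint open sets $B_\xi\ni z$ and $U_\xi\ni d_\xi$, as follows. The set $O\cap\bigcap_{\eta<\xi}B_\eta$ contains $z$ and is $G_{\nu(\xi)}$-open by (G1), so by (G2) it contains a term $d_\xi$ of $\sigma_{\lambda(\xi)}$. As $d_\xi\neq z$, the Hausdorff property gives $B_\xi$ and $U_\xi$. Put
\[
P^\xi=O\cap\bigcap_{\eta<\xi}B_\eta\cap U_\xi .
\]
This set is $G_{\nu(\xi)}$-open, contains $d_\xi$, and omits $z$. For $\eta<\xi$ we have $P^\xi\subseteq B_\eta$ and $P^\eta\subseteq U_\eta$, so $P^\xi\cap P^\eta=\emptyset$; in particular the $d_\xi$ are distinct. Let $D_z=\{d_\xi:\xi<\psi(z)\}$ and $P_{d_\xi}=P^\xi$.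

Let $W\ni z$ be $G_\nu$-open with $\nu<\psi(z)$; we may assume $\nu\ge\nu_0$. Let $\lambda$ be the least element of $R(z)$ above $\nu$. For every ordinal $\xi$ with $\nu\le\xi<\lambda$ we have $\nu\le\nu(\xi)=|\xi|<\lambda$, hence $\lambda(\xi)=\lambda$. So $\lambda$ many distinct points $d_\xi$ are terms of $\sigma_\lambda$, and by (G2) $W$ contains one of them.
\end{proof}

To iterate, $P_d$ must be admissible for $d$. We know that $\nu_d<\psi(z)$, but we need $\nu_d<\psi(d)$, and this may fail if $\psi(d)<\psi(z)$. Call $x$ \emph{locally minimal} if there is a set $L_x$ admissible for $x$ with $\psi(y)\ge\psi(x)$ for all $y\in L_x$. The iteration works in regions where all points are locally minimal. Call a pair $(A_0,A_1)$ of disjoint subsets of $X$ \emph{interlocked} if, for $j\in\{0,1\}$ and $z\in A_j$, every set admissible for $z$ meets $A_{1-j}$.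

\begin{lemma}\label{lem:tree}
Let $F$ be admissible for $x$ and suppose that all points of $F$ are locally minimal. Then there is an interlocked pair $(T_0,T_1)$ with $x\in T_0$ and $T_0\cup T_1\subseteq F$.
\end{lemma}

\begin{proof}
We define levels $S_n\subseteq F$ $(n<\omega)$ and pairwise disjoint sets $O^n_z\subseteq F$ $(z\in S_n)$ such that $O^n_z$ is admissible for $z$ and $\psi\ge\psi(z)$ on $O^n_z$. Let $S_0=\{x\}$ and $O^0_x=F\cap L_x$. Given level $n$, apply Lemma~\ref{lem:children} to each $z\in S_n$ and $O^n_z$, and let $S_{n+1}=\bigcup_{z\in S_n}D_z$; this is a disjoint union, since $D_z\subseteq O^n_z$. For $d\in D_z$ we have $\psi(d)\ge\psi(z)>\nu_d$, so $P_d$ is admissible for $d$, and $d\in F$ is locally minimal. Put $O^{n+1}_d=P_d\cap L_d\subseteq O^n_z\setminus\{z\}$. These sets are pairwise disjoint: for two children of the same $z$ because the $P_d$ are disjoint, and for children of different points because the $O^n_z$ are.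

The levels are pairwise disjoint. Let $m<n$ and $w\in S_n$. Following parents down to level $m$, we find $u\in S_m$ with $w\in O^n_w\subseteq O^m_u\setminus\{u\}$. If also $w\in S_m$, then $w\in O^m_w\cap O^m_u$ forces $w=u$, a contradiction. So $T_0=\bigcup_nS_{2n}$ and $T_1=\bigcup_nS_{2n+1}$ are disjoint, and for $z\in T_j$ every set admissible for $z$ meets $D_z\subseteq T_{1-j}$.
\end{proof}

A point that is not locally minimal is easier: all its admissible sets contain points of smaller $\psi$, so it can be colored by recursion on $\psi$. The proof of the proposition combines the two mechanisms.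

\begin{proof}[Proof of Proposition~\ref{prop:coloring}]
The coordinatewise union of a chain of interlocked pairs is interlocked, so Zorn's lemma gives a maximal interlocked pair $(A_0,A_1)$. Let $A=A_0\cup A_1$ and put $c=j$ on $A_j$. However $c$ is extended to $X$, no set admissible for a point of $A$ is monochromatic.

\emph{Claim: if $x\notin A$, no set admissible for $x$ consists of locally minimal points only.} First, some $F'$ admissible for $x$ misses $A$. Otherwise, by (A), every set admissible for $x$ meets $A_j$ for some fixed $j$, and $x$ could be added to $A_{1-j}$. If $F$ were admissible for $x$ and consisted of locally minimal points, Lemma~\ref{lem:tree} applied to $F\cap F'$ would give an interlocked pair $(T_0,T_1)$ disjoint from $A$ with $x\in T_0$, and $(A_0\cup T_0,A_1\cup T_1)$ would contradict maximality.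

Color the points $x\in X\setminus A$ by recursion on the cardinal $\psi(x)$. When $x$ is reached, the set $Q_x=A\cup\{y:\psi(y)<\psi(x)\}$ is already colored. We say that $x$ is of the \emph{first kind} if every set admissible for $x$ meets $Q_x$. Then by (A) there is $j$ such that all of them meet $Q_x\cap c^{-1}(j)$; put $c(x)=1-j$, so that no set admissible for $x$ is monochromatic. Otherwise $x$ is of the \emph{second kind}; put $c(x)=0$. A point of the second kind has an admissible set missing $Q_x$, so it is locally minimal.

Suppose that $W$ is admissible for $x$ and monochromatic. Then $x\notin A$ and $x$ is of the second kind. Intersecting $W$ with an admissible set that misses $Q_x$, we may assume $W\cap Q_x=\emptyset$. Let $W$ be $G_\nu$-open with $\kappa\le\nu<\psi(x)$. Every $y\in W$ satisfies $y\notin A$ and $\psi(y)\ge\psi(x)>\nu$, so $W$ is admissible for $y$ and monochromatic. Hence $y$ is of the second kind, and so locally minimal. This contradicts the claim.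
\end{proof}

\section{The set $E$ and its local size}\label{sec:localsize}

Fix a coloring $c$ as in Proposition~\ref{prop:coloring}. Either $c^{-1}(0)$ is dense in $X$, or $c^{-1}(1)$ contains a nonempty open set. So there are $j\in\{0,1\}$ and a nonempty open $V_0$ such that $c^{-1}(j)\cap V_0$ is dense in $V_0$. By (R3) fix
\[
E=\bigcup_{\beta<\kappa}A_\beta\subseteq c^{-1}(j)\cap V_0,
\]
dense in $V_0$, with each $A_\beta$ compact. Since $E$ is monochromatic,
\begin{equation}\label{eq:star}
\text{if $t\in E$ and $W$ is admissible for $t$, then $W\not\subseteq E$.}
\end{equation}

The set $D$ will be built from points outside $E$ that approach points $e\in E$ from inside a prescribed $G_\nu$-open set $U\supseteq E$. By \eqref{eq:star} such points exist near every $t\in E$ with $\psi(t)>\nu$, and by Lemma~\ref{lem:seq} such $t$ exist wherever $E$ has more than $\nu$ points. So the relevant parameter of $e\in E$ is its \emph{local size}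
\[
\operatorname{ls}(e)=\min\{|E\cap W|: e\in W,\ W\text{ is $G_\kappa$-open}\}.
\]

\begin{lemma}\label{lem:approach}
Let $e\in E$ and $\kappa\le\nu<\operatorname{ls}(e)$, and let $U\supseteq E$ be $G_\nu$-open. Then there is a countable $S\subseteq U\setminus E$ with $e\in\overline S$.
\end{lemma}

\begin{proof}
\emph{Step 1: every $G_\kappa$-open $W\ni e$ contains a point $t\in E$ with $\psi(t)>\nu$.} Let $e\in\bigcap_{i<\kappa}O_i\subseteq W$ with $O_i$ open. By regularity choose open $O'_i\ni e$ with $\overline{O'_i}\subseteq O_i$, and let $H=\bigcap_i\overline{O'_i}$. Then $H$ is closed, $H\subseteq W$, and $H$ contains the $G_\kappa$-set $\bigcap_iO'_i\ni e$, so $|E\cap H|\ge\operatorname{ls}(e)>\nu$. As $\kappa\cdot\nu=\nu$, some $A_\beta\cap H$ has at least $\nu^+$ points. This set is compact and scattered, so by Lemma~\ref{lem:seq} a $\nu^+$-sequence converges to some $t\in A_\beta\cap H\subseteq E\cap W$. Thus $\nu^+\in R(t)$.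

\emph{Step 2: every $G_\kappa$-open $W\ni e$ meets $U\setminus E$.} With $t$ as in Step 1, the set $W\cap U$ is $G_\nu$-open and contains $t$, so it is admissible for $t$. By \eqref{eq:star} it contains a point outside $E$.

\emph{Step 3.} By (R2), $U\setminus E$ is the union of the sets $(U\setminus E)\cap C_\alpha$, $\alpha<\kappa$. If for each $\alpha$ some open $W_\alpha\ni e$ missed $(U\setminus E)\cap C_\alpha$, then $\bigcap_\alpha W_\alpha$ would contradict Step 2. So $e\in\overline{(U\setminus E)\cap C_\alpha}$ for some $\alpha$. Then $e\in C_\alpha$, and the countable tightness of $C_\alpha$ gives $S$.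
\end{proof}

Step 1 is the one place in the proof of Theorem~\ref{thm:kappa} where the regularity of the space, rather than of its compact subsets, is used, and Step 3 is the only use of (R2) and of countable tightness.

Lemma~\ref{lem:approach} says nothing about points with $\operatorname{ls}(e)\le\nu$. They must be approached earlier, before sets $U$ that are merely $G_\nu$-open are imposed, and this is possible only if there are at most $\nu$ of them. We arrange this by thinning $E$. The local size is still computed with respect to $E$.

\begin{lemma}\label{lem:thin}
There are a nonempty open $V_1\subseteq V_0$ and a set $E^*\subseteq E\cap V_1$ dense in $V_1$ such that $\operatorname{ls}(e)>\kappa$ for all $e\in E^*$, and $|\{e\in E^*:\operatorname{ls}(e)<\theta\}|<\theta$ for every regular $\theta>\kappa$.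
\end{lemma}

\begin{proof}
Let $Y$ be the set of $e\in E$ with $e\notin\overline{\{e'\in E:\operatorname{ls}(e')<\operatorname{ls}(e)\}}$. If an open set $V$ meets $E$, a point of $E\cap V$ of least local size belongs to $Y$, as witnessed by $V$. So $Y$ is dense in $V_0$. By (R3) let $E'=\bigcup_{\beta<\kappa}A'_\beta\subseteq Y$ be dense in $V_0$, with $A'_\beta$ compact.

Fix a regular $\theta>\kappa$ and let $T=\{e\in E':\operatorname{ls}(e)<\theta\}$. We show $|T|<\theta$. If $e\in E'\setminus T$, all points of $T$ have smaller local size than $e$, and $e\in Y$, so $e\notin\overline T$. Thus $T$ is closed in $E'$, and each $T\cap A'_\beta$ is compact. Suppose $|T\cap A'_\beta|\ge\theta$. By Lemma~\ref{lem:seq} a $\theta$-sequence in $T\cap A'_\beta$ converges to some $t\in T$. A $G_\kappa$-open $W\ni t$ with $|E\cap W|=\operatorname{ls}(t)<\theta$ contains $\theta$ terms of this sequence by (G2), and they lie in $E$, a contradiction. So $|T\cap A'_\beta|<\theta$ for all $\beta<\kappa$, and $|T|<\theta$ as $\theta>\kappa$ is regular.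

For $\theta=\kappa^+$ the set $T_\kappa=\{e\in E':\operatorname{ls}(e)\le\kappa\}$ has size at most $\kappa$, so by (R4) it is not dense in $V_0$. Let $V_1=V_0\setminus\overline{T_\kappa}$ and $E^*=E'\cap V_1$.
\end{proof}

Fix $V_1$ and $E^*$. For cardinals $\nu\ge\kappa$ and $\theta>\kappa$ put
\[
S(\nu)=\{e\in E^*:\operatorname{ls}(e)\le\nu\},\qquad S({<}\theta)=\{e\in E^*:\operatorname{ls}(e)<\theta\}.
\]
Lemma~\ref{lem:thin}, applied with $\theta=\nu^+$ for the second statement, gives
\begin{equation}\label{eq:S}
S(\kappa)=\emptyset,\qquad |S(\nu)|\le\nu\ \ (\nu\ge\kappa),\qquad |S({<}\theta)|<\theta\ \ (\theta>\kappa\text{ regular}).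
\end{equation}

\section{Elementary submodels and hulls of $E$}\label{sec:hulls}

We need a substitute for the initial segments $\omega\alpha$ of Section~\ref{sec:example}: small collections of points and open sets, closed under enough operations. Elementary submodels provide them.

For a regular cardinal $\chi$, $H(\chi)$ is the set of all sets whose transitive closure has size less than $\chi$. Replacing $X$ by a homeomorphic copy, we assume that its points are the ordinals below $|X|$, and we let $\chi=(2^{|X|})^+$. Note that $|X|>\kappa$ by (R4). All points of $X$, subsets of $X$, families of subsets of $X$, and sequences of subsets of $X$ of length at most $|X|^+$... of length less than $|X|^+$ belong to $H(\chi)$, so the statements about such objects used below hold in $(H(\chi),\in)$ exactly when they are true. A set $N\subseteq H(\chi)$ is an \emph{elementary submodel} if a first-order formula with parameters in $N$ holds in $(N,\in)$ exactly when it holds in $(H(\chi),\in)$. A \emph{model} is an elementary submodel $N$ of $H(\chi)$ with $\kappa\subseteq N$ that contains $X$, $\tau$, $\kappa$, and the sequence $\langle A_\beta\rangle_{\beta<\kappa}$ as elements. We use three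 standard facts.
\begin{enumerate}
\item[(M1)] (L\"owenheim--Skolem) Every $\Omega\subseteq H(\chi)$ with $|\Omega|\le\kappa$ is contained in a model of size $\kappa$.
\item[(M2)] The union of a nonempty chain of models is a model.
\item[(M3)] If some element of $H(\chi)$ has a property expressed by a formula with parameters in a model $N$, then some element of $N$ has this property. In particular $N$ contains every object uniquely defined from elements of $N$, such as $A_\beta$ for $\beta<\kappa$, or $W\setminus W'$ for $W,W'\in N$. A finite set that is an element of $N$ is a subset of $N$, since $N$ contains an enumeration of it and all natural numbers.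
\end{enumerate}

\begin{definition}\label{def:hull}
Let $N$ be a model. For $a\in X\cap N$ let $F_N(a)=\bigcap\{O\in\tau\cap N:a\in O\}$. The \emph{$N$-hull} of $E$ is
\[
E[N]=\bigcup\{F_N(a):a\in E\cap N\}.
\]
\end{definition}

Thus $F_N(a)$ is the set of points that lie in every neighborhood of $a$ known to $N$. The sets $F_N(a)$ and $E[N]$ are $G_{|N|}$-open.

\begin{example}\label{ex:hull}
Let $N$ be a countable elementary submodel containing $\omega_1$ and $\Sigma$ with its topology. Then $\gamma=N\cap\omega_1$ is a limit ordinal, since $N$ contains $\xi+1$ and an enumeration of $\xi+1$ by natural numbers for each $\xi\in N\cap\omega_1$. The points of $\Sigma\cap N$ are the finite subsets of $\gamma$, and $F_N(a)=\{s:s\cap\gamma=a\}$: the sets $[\{\xi\},\emptyset]$ and $[\emptyset,\{\xi\}]$ with $\xi<\gamma$ give one inclusion, and for the other, each open $O\in N$ with $a\in O$ contains some $[a',b']\ni a$ with $a',b'\subseteq\gamma$ by (M3). Writing $\gamma=\omega\alpha$, we get $E[N]=E_\alpha$.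
\end{example}

The essential point is that the hull contains $E$, although $N$ knows only few points of $E$. This uses that $E$ is a union of $\kappa$ compact scattered sets. For the set of all even-sized members of $\Sigma$ it fails, since $\{0,\gamma\}$ lies in $F_N(\{0\})$ and in no other $F_N(a)$. For the compact space $[0,1]$ and a countable $N$ it fails too, since rational intervals give $F_N(a)=\{a\}$.

We recall two facts about a compact scattered space $A$. First, the clopen sets form a base: a component of $A$ has an isolated point, so it is a singleton, and compact Hausdorff spaces whose components are singletons have a clopen base. Second, the \emph{Cantor--Bendixson derivatives} are defined by letting $A^{(0)}=A$, letting $A^{(\gamma+1)}$ be the set of non-isolated points of $A^{(\gamma)}$, and taking intersections at limits. They are closed and decrease strictly until they become empty. For a nonempty closed $W\subseteq A$, the least $\gamma$ with $W\cap A^{(\gamma)}=\emptyset$ is a successor by compactness; write it as $\operatorname{rk}(W)+1$. The set $\operatorname{top}(W)=W\cap A^{(\operatorname{rk}(W))}$ is nonempty, compact, and consists of points isolated in $A^{(\operatorname{rk}(W))}$,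 so it is finite.

\begin{lemma}\label{lem:cover}
Let $N$ be a model, $A\in N$ a compact subset of $X$, and $x\in A$. Then $x\in F_N(a)$ for some $a\in A\cap N$.
\end{lemma}

\begin{proof}
The space $A$ is scattered by (R1). Let $\mathcal W$ be the family of sets $W\in N$ that are clopen in $A$ and contain $x$; we have $A\in\mathcal W$. Choose $W\in\mathcal W$ with $\operatorname{rk}(W)$ minimal and, subject to this, with $|\operatorname{top}(W)|$ minimal.

Suppose $|\operatorname{top}(W)|\ge2$. As $A$ has a clopen base, $W$ splits into two clopen sets each containing a point of $\operatorname{top}(W)$, and by (M3) there are two such sets in $N$. The one that contains $x$ belongs to $\mathcal W$, has the same rank, and has fewer top points, against the choice of $W$. So $\operatorname{top}(W)=\{a\}$, and $a\in A\cap N$ by (M3).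

Let $a\in O\in\tau\cap N$. By (M3) there is $W'\in N$, clopen in $A$, with $a\in W'\subseteq W\cap O$. If $x\notin W'$, then $W\setminus W'\in\mathcal W$, and $\operatorname{rk}(W\setminus W')<\operatorname{rk}(W)$ because the only top point of $W$ has been removed. This contradicts the choice of $W$, so $x\in W'\subseteq O$. Hence $x\in F_N(a)$.
\end{proof}

\begin{lemma}\label{lem:hull}
Let $M\subseteq N$ be models.
\begin{enumerate}
\item[(a)] If $z\in X\cap N$, then $F_N(z)\cap X\cap N=\{z\}$. If moreover $z\notin E$, then $F_N(z)\cap E[N]=\emptyset$.
\item[(b)] $E\subseteq E[N]$.
\item[(c)] $E[N]\subseteq E[M]$.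
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (M3), distinct points $a,z\in X\cap N$ have disjoint open neighborhoods in $N$, so $F_N(a)\cap F_N(z)=\emptyset$. Both statements follow, the first because $a\in F_N(a)$.

(b) Apply Lemma~\ref{lem:cover} to the sets $A_\beta$, which belong to $N$ because $\kappa\subseteq N$.

(c) Let $x\in F_N(b)$ with $b\in E\cap N$. By (b) for $M$, there is $a\in E\cap M$ with $b\in F_M(a)$. If $a\in O\in\tau\cap M$, then $b\in O\in\tau\cap N$, so $x\in O$. Hence $x\in F_M(a)\subseteq E[M]$.
\end{proof}

Once a model $N$ has been used, later points of $D$ will have to come from $E[N]\setminus E$. By Lemma~\ref{lem:approach} such points approach every $e\in E^*$ with $\operatorname{ls}(e)>|N|$. The other points of $E^*$ should already belong to $N$. Call a model $N$ \emph{full} if $S(|N|)\subseteq N$. By \eqref{eq:S} every model of size $\kappa$ is full.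

\section{The construction of $D$}\label{sec:construction}

The separating sets $H_z$ must be $G_\kappa$-open, so they can only come from sets $F_M(z)$ with $|M|=\kappa$. A chain of models of size $\kappa$ exhausts at most $\kappa^+$ points. If $|E^*|\le\kappa^+$, one such chain suffices, and the construction is the one from Section~\ref{sec:example}. In general we argue by induction on the size $\theta$ of the set to be exhausted: a model of size $\theta$ is built as the union of a chain of smaller models, and each step of the chain is itself built in this way. A step deep inside this recursion has to respect the outer levels. It must choose its points in the hulls of the models that the outer levels have completed, and keep its separating sets away from the points already chosen. In the following statement $U$ stands for the intersection of those hulls, $\nu$ for the largest size of those models, which may well exceed $\theta$, and $B$ for the set of points already chosen.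

\begin{proposition}\label{prop:construction}
Let $\theta$ and $\nu$ be cardinals with $\kappa\le\theta<\chi$ and $\nu\ge\kappa$. Let $U\subseteq X$ be $G_\nu$-open with $E\subseteq U$, let $B\subseteq X$ satisfy $S(\nu)\subseteq\overline B$, and let $\Omega\subseteq H(\chi)$ have size at most $\theta$. Then there are a full model $N\supseteq\Omega$ with $|N|=\theta$, a set $D\subseteq U$, and $G_\kappa$-open sets $H_z$ $(z\in D)$ such that
\begin{enumerate}
\item[(1)] $H_z\cap D=\{z\}$ for $z\in D$;
\item[(2)] $H_z\cap B=\emptyset$ for $z\in D$;
\item[(3)] $H_z\cap E[N]=\emptyset$ for $z\in D$;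
\item[(4)] $E^*\cap N\subseteq\overline{B\cup D}$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $\theta$, for all $\nu,U,B,\Omega$ at once.

\medskip
\emph{The case $\theta=\kappa$.} Let $e\in E^*\setminus\overline B$. Then $e\notin S(\nu)$, so $\operatorname{ls}(e)>\nu$, and Lemma~\ref{lem:approach} gives a countable $S\subseteq U\setminus E$ with $e\in\overline S$. Since $X\setminus\overline B$ is an open neighborhood of $e$, the set $S_e=S\setminus\overline B$ still has $e$ in its closure.

By (M1) choose models $N_0\subseteq N_1\subseteq\cdots$ of size $\kappa$ with $\Omega\subseteq N_0$ and $S_e\subseteq N_{n+1}$ for all $e\in(E^*\cap N_n)\setminus\overline B$; at each step at most $\kappa$ countable sets are added. Let $N=\bigcup_nN_n$, a model of size $\kappa$ by (M2), hence full. Put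
\[
D=\bigcup\{S_e:e\in(E^*\cap N)\setminus\overline B\},\qquad H_z=F_N(z)\setminus\overline B\quad(z\in D).
\]
Then $D\subseteq U$ and $D\subseteq(X\cap N)\setminus(E\cup\overline B)$. The sets $H_z$ are $G_\kappa$-open since $|N|=\kappa$, and $z\in H_z$. Conditions (1) and (3) follow from Lemma~\ref{lem:hull}(a), and (2) from the definition of $H_z$. For (4), a point $e\in E^*\cap N$ lies in $\overline B$ or in $\overline{S_e}\subseteq\overline D$.

\medskip
\emph{The case $\theta>\kappa$: the chain.} Let $\mu=\operatorname{cf}\theta$. We construct, for $\varepsilon<\mu$, full models $N_\varepsilon$ of size less than $\theta$, increasing with $\varepsilon$, and sets $D_\varepsilon\subseteq U$ with $G_\kappa$-open sets $H_z$ $(z\in D_\varepsilon)$. Writing $B_\varepsilon=B\cup\bigcup_{\zeta\le\varepsilon}D_\zeta$, we maintain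
\begin{equation}\label{eq:inv}
E^*\cap N_\varepsilon\subseteq\overline{B_\varepsilon}.
\end{equation}
The construction uses auxiliary sets $\Gamma_\varepsilon\subseteq H(\chi)$ and cardinals $\theta_\varepsilon\in[\kappa,\theta)$, specified below.
\begin{itemize}
\item $(N_0,D_0)$ is given by the induction hypothesis for $\theta_0$ and $(\nu,U,B,\Gamma_0)$.
\item $(N_{\varepsilon+1},D_{\varepsilon+1})$ is given by the induction hypothesis for $\theta_{\varepsilon+1}$ and
\[
\bigl(\max(\nu,|N_\varepsilon|),\ U\cap E[N_\varepsilon],\ B_\varepsilon,\ N_\varepsilon\cup\Gamma_{\varepsilon+1}\bigr).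
\]
\item For limit $\varepsilon$, $N_\varepsilon=\bigcup_{\zeta<\varepsilon}N_\zeta$ and $D_\varepsilon=\emptyset$.
\end{itemize}
Condition \eqref{eq:inv} holds at $0$ and at successors by (4), since $B_0=B\cup D_0$ and $B_{\varepsilon+1}=B_\varepsilon\cup D_{\varepsilon+1}$, and at limits by taking unions. The successor step is legitimate. The set $U\cap E[N_\varepsilon]$ contains $E$ by Lemma~\ref{lem:hull}(b) and is $G_{\max(\nu,|N_\varepsilon|)}$-open. The set $S(\max(\nu,|N_\varepsilon|))$ equals $S(\nu)\subseteq\overline B$ or $S(|N_\varepsilon|)$, and the latter lies in $E^*\cap N_\varepsilon\subseteq\overline{B_\varepsilon}$ because $N_\varepsilon$ is full.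

At $0$ and at successors, fullness is part of the induction hypothesis. At limits it is not automatic, because the union may be larger than each earlier model. The sets $\Gamma_\varepsilon$ are chosen to secure it, and to ensure that $N=\bigcup_{\varepsilon<\mu}N_\varepsilon$ has size $\theta$ and contains $\Omega'=\Omega\cup S(\theta)\cup\theta$, a set of size $\theta$ by \eqref{eq:S}.

\medskip
\emph{Bookkeeping for regular $\theta$.} Here $\mu=\theta$. Write $\Omega'$ as an increasing union of sets $\Omega_\varepsilon$ $(\varepsilon<\theta)$ of size less than $\theta$. Let $\Gamma_0=\Omega_0\cup S({<}\theta)$, which has size less than $\theta$ by \eqref{eq:S}, and $\Gamma_{\varepsilon+1}=\Omega_{\varepsilon+1}$. Let $\theta_0=\max(\kappa,|\Gamma_0|)$ and $\theta_{\varepsilon+1}=|N_\varepsilon\cup\Gamma_{\varepsilon+1}|$. At limits $|N_\varepsilon|<\theta$ by regularity, and $S(|N_\varepsilon|)\subseteq S({<}\theta)\subseteq N_0\subseteq N_\varepsilon$. Finally $\Omega'\subseteq N$ and $|N|=\theta$.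

\medskip
\emph{Bookkeeping for singular $\theta$.} Now the bound $|S({<}\theta)|<\theta$ is not available, so the sets $S(\theta_\varepsilon)$ needed at limit stages are fed in piece by piece, all at the same time. Let $(\theta_\varepsilon)_{\varepsilon<\mu}$ be a strictly increasing sequence of cardinals cofinal in $\theta$, with $\theta_0\ge\max(\kappa,\mu)$ and $\theta_\varepsilon=\sup_{\zeta<\varepsilon}\theta_\zeta$ for limit $\varepsilon$. By \eqref{eq:S} there are injections $h:\Omega'\to\theta$ and $g_\varepsilon:S(\theta_\varepsilon)\to\theta_\varepsilon$. Let
\[
\Gamma_\zeta=\{y\in\Omega':h(y)<\theta_\zeta\}\cup\bigcup_{\varepsilon<\mu}\{e\in S(\theta_\varepsilon):g_\varepsilon(e)<\theta_\zeta\}.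
\]
These sets increase with $\zeta$, and $|\Gamma_\zeta|\le\theta_\zeta\cdot\mu=\theta_\zeta$. By induction $|N_\varepsilon|=\theta_\varepsilon$ for all $\varepsilon$: at successors $|N_\varepsilon\cup\Gamma_{\varepsilon+1}|\le\theta_{\varepsilon+1}$, so the induction hypothesis applies, and at limits $N_\varepsilon$ is a union of at most $\mu\le\theta_0$ sets whose sizes have supremum $\theta_\varepsilon$. Let $\varepsilon$ be a limit and $e\in S(\theta_\varepsilon)$. Then $g_\varepsilon(e)<\theta_\zeta$ for some $\zeta<\varepsilon$, so $e\in\Gamma_\zeta\subseteq\Gamma_{\zeta+1}\subseteq N_{\zeta+1}\subseteq N_\varepsilon$. Thus $N_\varepsilon$ is full. In the same way each $y\in\Omega'$ lies in some $\Gamma_{\zeta+1}\subseteq N$, and $|N|=\theta$.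

\medskip
\emph{Verification.} In both cases $N$ is a model of size $\theta$ with $\Omega\cup S(\theta)\subseteq N$, so it is full. Let $D=\bigcup_{\varepsilon<\mu}D_\varepsilon\subseteq U$. For $\zeta<\mu$ let $B^-_\zeta=B\cup\bigcup_{\xi<\zeta}D_\xi$; if $\zeta$ is $0$ or a successor, this is the set that played the role of $B$ at stage $\zeta$. Let $z\in D_\zeta$. The induction hypothesis gives
\[
H_z\cap D_\zeta=\{z\},\qquad H_z\cap B^-_\zeta=\emptyset,\qquad H_z\cap E[N_\zeta]=\emptyset .
\]
In particular $z\notin B^-_\zeta$, so the sets $D_\zeta$ are pairwise disjoint and $H_z$ is unambiguously defined. Condition (2) holds as $B\subseteq B^-_\zeta$, and (3) holds as $E[N]\subseteq E[N_\zeta]$ by Lemma~\ref{lem:hull}(c). For (1), the earlier layers lie in $B^-_\zeta$, and every nonempty later layer has the form $D_{\varepsilon+1}$ with $\varepsilon\ge\zeta$, so that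
\[
D_{\varepsilon+1}\subseteq E[N_\varepsilon]\subseteq E[N_\zeta]
\]
by the choice of the successor step and Lemma~\ref{lem:hull}(c). Hence $H_z$ misses all layers other than $D_\zeta$. Condition (4) follows from \eqref{eq:inv}, since $B_\varepsilon\subseteq B\cup D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}]
Suppose that the theorem fails for $\kappa$, and let $X$, $E$, $V_1$, $E^*$ be as above. Apply Proposition~\ref{prop:construction} with $\theta=\max(\kappa,|E^*|)$, $\nu=\kappa$, $U=X$, $B=\emptyset$, and $\Omega=E^*$; the hypothesis $S(\kappa)\subseteq\overline B$ holds by \eqref{eq:S}. By (1) the resulting set $D$ is $G_\kappa$-discrete, and by (4) $E^*\subseteq\overline D$. A nonempty open $O\subseteq V_1$ contains a point of $E^*$, hence meets $D$. So $D\cap V_1$ is dense in the nonempty open set $V_1$, contradicting Lemma~\ref{lem:discrete}.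
\end{proof}

\begin{thebibliography}{1}

\bibitem{DJ}
Alan Dow and Istvan Juh\'asz,
\emph{Densely k-separable compacta are densely separable},
arXiv:1810.05071 (2018).

\end{thebibliography}
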